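# Threshold group testing with linearly many defectives: the number of tests needed for recovery

## Threshold two: pair tests against a few hubs

There are $n$ items, and $k$ of them are *defective*, where $k=k(n)\sim\theta n$ for a fixed $\theta\in(0,1)$. The defective set is uniform among all $k$-subsets. We encode it as a vector $\sigma\in\{0,1\}^n$ of Hamming weight $|\sigma|=k$, with $\sigma_i=1$ when item $i$ is defective. A test is a subset $a\subseteq[n]$. In this section the threshold is $t=2$: the test is positive if $a$ contains at least two defectives, and negative otherwise. All tests are fixed before any outcome is seen, and outcomes are noiseless. From the outcomes we want to reconstruct $\sigma$ exactly, with probability tending to $1$.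

With threshold $1$ there would be nothing to discuss at order $n$: the $n$ singleton tests reveal $\sigma$ with no error. With threshold $2$ a singleton test is always negative and says nothing. The smallest informative test is a pair $\{u,i\}$, which is positive exactly when both items are defective.

Suppose somebody hands us one defective item $u$. Then the $n-1$ pairs $\{u,i\}$ finish the job, since $\{u,i\}$ is positive exactly when $\sigma_i=1$. So one known defective item turns threshold $2$ into threshold $1$. Nobody hands us such an item, but we can propose several candidates. Fix a set $U$ of $r$ items, which we call hubs, and use all pairs $\{u,i\}$ with $u\in U$, $i\neq u$. That is at most $rn$ tests.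

*Decoder.* If some test $\{u,i\}$ with $u\in U$ is positive, then $u$ is defective. Fix such a $u$, output $1$ at $u$, and output at every $i\ne u$ the outcome of $\{u,i\}$. If no test is positive, output anything.

*Why it works.* Whenever some test is positive, the output is correct. If $U$ contains a defective $u$, then, since $k\ge2$, there is another defective $i$, and $\{u,i\}$ is positive. So failure requires that $U$ has no defective item, and
$$\Pr(\sigma_U=0)=\prod_{l=0}^{r-1}\frac{n-k-l}{n-l}\le\Big(1-\frac kn\Big)^r .$$
Since $k/n\to\theta>0$, this tends to $0$ as soon as $r\to\infty$, however slowly.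

So for $t=2$ we recover $\sigma$ with $rn$ tests for every $r=r_n\to\infty$.

A tiny case shows what happens with too few hubs. Take $n=4$, $k=2$, $U=\{1\}$, with tests $\{1,2\},\{1,3\},\{1,4\}$. The three vectors with $\sigma_1=1$ give three different outcome patterns, each with a single positive. The three vectors with $\sigma_1=0$ all give three negatives. In that case nothing distinguishes items $2,3,4$.

What changes in general? There are three questions. What replaces the pair when the threshold is $t$? Is it really necessary that the number of tests divided by $n$ tends to infinity? And if we ask for a small error $\varepsilon$, what is the correct price? The hub design pays about $n\ln\frac1\varepsilon$ tests, because its error bound is exponential in $r$.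

## General thresholds and the conjectured order $n\log n$

From now on $t\ge2$ is a fixed integer.

**Definitions.** A *test* is a subset $a\subseteq[n]$. Its outcome is positive ($1$) if $\sum_{i\in a}\sigma_i\ge t$, and negative ($0$) otherwise. A *(non-adaptive) design* with $m$ tests is a collection $a_1,\dots,a_m$ chosen independently of $\sigma$, possibly at random. It can be viewed as a bipartite graph between items and tests, and "without multi-edges" means that this graph is simple: an item is in a test or not, and is never counted twice in the same test. All tests below are sets, so this always holds. A *decoder* is any function from the design and the outcomes to an estimate of $\sigma$. *Recovery* means that the estimate equals $\sigma$ with probability $1-o(1)$.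

For example, let $t=3$ and $\sigma=(1,1,0,1,0)$. The test $\{1,2,4\}$ is positive and $\{1,2,3,5\}$ is negative. The test $\{1,2,3,4,5\}$ is positive, with the same outcome as $\{1,2,4\}$. A test does not report the count, only on which side of the threshold it lies.

The paper of Remco van der Hofstad, Noela Müller and Connor Riddlesden, "An Information-Theoretic Analysis of Threshold Group Testing", arXiv:2606.11353 (2026), shows in the linear regime $k\sim\theta n$, for $t\ge2$, that the information-theoretic lower bound is at least of order $n\log n$ for designs in which items are not in too many tests and tests do not contain too many items. (The exact degree bounds are not needed here.) The authors write: "We conjecture that this is, in fact, the correct result for arbitrary test designs without multi-edges". In precise form, for fixed $t\ge2$ and $k\sim\theta n$, any sequence of designs without multi-edges and decoders that achieves recovery must use $m=\Omega(n\log n)$ tests. For $t=2$ we have just seen that this is false. We first disprove it for every $t\ge2$, and then find the true order.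

**Conventions.** Put $p=k/n$ and $p_0=\frac12\min(\theta,1-\theta)$. We always take $n$ large enough that $p_0\le p\le1-p_0$ and $k\ge t$. $Q$ denotes the uniform law on weight-$k$ vectors, and $\sigma_A$ is the restriction of $\sigma$ to $A$. Constants depend only on $t$ and $\theta$; the phrase "$n$ large" may also depend on the sequence $k$.

We need two estimates for $Q$. The first says that a large set contains many defectives. As above, $Q(\sigma_A=0)\le(1-p)^{|A|}$ for each fixed $A$: each factor satisfies $\frac{n-k-l}{n-l}\le\frac{n-k}n$, and if $|A|>n-k$ the probability is $0$. If $|U|=r\ge t$ and $|\sigma_U|<t$, then the set $D$ of defectives in $U$ has some size $j<t$, and $\sigma_{U\setminus D}=0$. A union bound over $D$ gives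
$$Q(|\sigma_U|<t)\le\sum_{j<t}\binom rj(1-p)^{r-j}\le t\,r^{t-1}(1-p)^{r-t+1}\le t\,r^{t-1}(1-p_0)^{r-t+1}.\tag{1}$$

The second says that zeroing a set costs only an exponential factor in its size. Let $i\ne j$, let $Z\subseteq[n]\setminus\{i,j\}$ and let $z=|Z|\le p_0n/2$. Placing the defective at $i$ first and then asking for zeros at $j$ and on $Z$, we get
$$Q(\sigma_Z=0,\ \sigma_i\neq\sigma_j)=2\cdot\frac kn\prod_{l=0}^{z}\frac{n-k-l}{n-1-l}\ \ge\ p_0\Big(\frac{p_0}2\Big)^{z+1},\tag{2}$$
because $\frac{2k}{n}\ge p_0$ and each factor is at least $\frac{n-k-z}{n}\ge p_0-\frac{p_0}2$.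

**Theorem 1.** Let $\omega_n\to\infty$. There are designs without multi-edges using at most $\omega_nn$ tests, and decoders, with success probability $1-o(1)$. Taking $\omega_n=o(\log n)$ disproves the conjecture.

*Proof.* A single hub is replaced by a set $S$ of $t-1$ hubs: if all of $S$ is defective, then $S\cup\{i\}$ is positive exactly when $i$ is defective.

**The design.** Let $r=\min\{n,\lfloor\omega_n^{1/(t-1)}\rfloor\}$. Then $r\to\infty$, and we take $n$ so large that $r\ge t$. Fix $U\subseteq[n]$ with $|U|=r$. The tests are all sets $S\cup\{i\}$ with $S\subseteq U$, $|S|=t-1$, $i\in[n]\setminus S$. Their number is at most $\binom r{t-1}n\le r^{t-1}n\le\omega_nn$. Each has size exactly $t$, so it is positive if and only if all its items are defective.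

**The decoder.** Choose any $S$ for which some test $S\cup\{i\}$ is positive; if there is none, output anything. Output $1$ on $S$, and for $i\notin S$ output the outcome of $S\cup\{i\}$.

**Correctness.** If $S\cup\{i_0\}$ is positive, all of $S$ is defective. Hence for every $i\notin S$ the test $S\cup\{i\}$ is positive if and only if $\sigma_i=1$, and the output is correct. Such an $S$ exists whenever $U$ contains at least $t-1$ defectives: let $S$ consist of $t-1$ of them; since $k\ge t$ there is a defective $i\notin S$, and $S\cup\{i\}$ is positive. By (1), $U$ contains fewer than $t-1$ defectives with probability $o(1)$, since $r\to\infty$. $\square$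

## The exact trade-off between error and tests

Let $m^*(n,\varepsilon)$ be the least $m$ for which some design (possibly random, independent of $\sigma$) with $m$ tests and some decoder have error probability at most $\varepsilon$. Put
$$\Lambda_n(\varepsilon)=\min\{\ln n,\ \ln(e+\ln\tfrac1\varepsilon)\},\qquad\Lambda_n(0)=\ln n.$$
The constant $e$ inside only ensures that $\ln(e+\ln\frac1\varepsilon)\ge1$. For fixed $\varepsilon$, $\Lambda_n(\varepsilon)$ is bounded, and for $\varepsilon=1/n$ it is about $\ln\ln n$.

**Theorem 2.** For fixed $t\ge2$, $\theta\in(0,1)$ and $k\sim\theta n$ there are constants $0<c<C$ and $n_0$ such that for all $n\ge n_0$ and all $\varepsilon\in[0,\frac12]$,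
$$c\,n\,\Lambda_n(\varepsilon)\le m^*(n,\varepsilon)\le C\,n\,\Lambda_n(\varepsilon).$$

**Corollary 3.**
(a) Recovery with $m_n$ tests is possible if and only if $m_n/n\to\infty$.
(b) For error $n^{-\gamma}$ with fixed $\gamma>0$, the optimum is $\Theta(n\log\log n)$.
(c) The optimum for zero error is $\Theta(n\log n)$.

*Proof of Corollary 3 from Theorems 1 and 2.* (a) If $m_n/n\to\infty$, use Theorem 1 with $\omega_n=m_n/n$ and repeat tests until there are $m_n$. Conversely, if recovery holds with errors $\varepsilon_n\to0$, then for large $n$ we have $m_n/n\ge c\Lambda_n(\varepsilon_n)\to\infty$. (b) Here $\ln(e+\ln\frac1\varepsilon)=\ln(e+\gamma\ln n)$, which is of order $\ln\ln n$ and smaller than $\ln n$ for large $n$. (c) $\Lambda_n(0)=\ln n$. $\square$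

So order $n\log n$ is the right answer for zero error, but not for recovery with probability $1-o(1)$.

For the upper bound in Theorem 2, the first thing to try is to optimize the hub idea while keeping pair tests. For $t=2$ this cannot work, and the reason already contains the seed of the lower bound.

**Remark (pair tests pay $\ln\frac1\varepsilon$).** Let $t=2$ and suppose that all $m=Mn$ tests have size $2$, with $M\le p_0n/8$. The degrees of the items sum to $2Mn$, so the two items $i,j$ of smallest degree have total degree at most $4M$. Let $Z$ be the set of items other than $i,j$ that share a test with $i$ or $j$; then $|Z|\le4M\le p_0n/2$. If $\sigma_Z=0$ and $\sigma_i\neq\sigma_j$, then exchanging the entries at $i$ and $j$ changes no outcome. Indeed, a test $\{i,j\}$ keeps its count, and a test $\{i,v\}$ or $\{j,v\}$ with $v\in Z$ has count at most $1$ both before and after. So the vectors of this event come in pairs with equal outcomes, any deterministic decoder is wrong on at least one of each pair, and by (2) the error is at least $\frac12p_0(p_0/2)^{4M+1}$. A randomized decoder does no better, since its error is an average of errors of deterministic ones.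 Hence error $\varepsilon$ with pair tests forces $M$ to be at least a constant times $\ln\frac1\varepsilon$, minus a constant (when $M\le p_0n/8$). For $\varepsilon=1/n$ that is order $n\log n$ tests, while Theorem 2 promises $O(n\log\log n)$.

So we must use larger tests. The plan for the upper bound is to keep a hub set $U$ of size $r\approx\ln\frac1\varepsilon$, but to spend only $O(\log r)$ tests per item instead of $r$. We do not know which hubs are defective, so the tests must work for every possible pattern on $U$ at once.

## Separating light vectors next to a heavy block

Call a block *heavy* if it contains at least $t$ defectives, and *light* otherwise. Let $B_1$ be heavy and $B_2$ light, with both sizes at most $s$. If a test $R$ contains exactly $t-1$ defectives of $B_1$, then on $B_2$ it behaves like a test with threshold $1$. For instance, with $t=2$, a test containing exactly one defective of $B_1$ is positive exactly when it contains a defective of $B_2$. We want $O(s)$ tests that find $\sigma_{B_2}$ whatever the heavy pattern $x$ on $B_1$ is.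

Random tests with a union bound over the at most $2^s$ patterns $x$ look promising, since the budget is $O(s)$. There are two obstacles. First, one density is not enough: if every element of $B_1$ is included with probability $\frac12$ and $|x|=w$ is large, then the count $t-1$ has probability $\binom w{t-1}2^{-w}$, exponentially small in $w$. The density must be about $1/w$, so we use one family for each dyadic range of $w$. Second, there are about $\log_2s$ ranges; spending order $s$ tests on each gives order $s\log s$, and in the recursion below, where blocks of size $2^j$ occur $2^{h-j}$ times for $1\le j\le h$, this would sum to order $2^hh^2$ instead of the required $2^hh$. The remedy is to count patterns honestly: when $w$ is about $2^l$, far fewer than $2^s$ patterns exist, and the costs form a convergent series.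

**Lemma 4.** There is $C_t$ such that for all $s\ge1$ and disjoint $B_1,B_2$ with $|B_1|,|B_2|\le s$, there is a family $\mathcal G$ of at most $C_ts$ subsets of $B=B_1\cup B_2$ with:

1. for $x\in\{0,1\}^{B_1}$ with $|x|\ge t$ and distinct $y,y'\in\{0,1\}^{B_2}$ with $|y|,|y'|\le t-1$, some test in $\mathcal G$ has different outcomes on $(x,y)$ and $(x,y')$;
2. the same with the roles of $B_1,B_2$ exchanged;
3. any distinct $z,z'\in\{0,1\}^B$ with $t\le|z|,|z'|\le2t-2$ have different outcomes on some test in $\mathcal G$.

*Proof.* We construct a family of $O_t(s)$ sets for each part and take the union.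

**Padding.** We may assume $|B_1|=|B_2|=s$: add dummy items whose entry is always $0$, construct the family, and delete the dummies from the tests afterwards. This changes no outcome.

**Part 1, one dyadic range.** The aim is to show that one random set separates a given triple with probability bounded below. Let $l\ge0$ be an integer with $2^l\le s$, and consider triples $(x,y,y')$ as in part 1 whose weight $w=|x|\ge t$ satisfies $2^l\le w<2^{l+1}$. Let $R$ contain every element of $B_1$ with probability $\pi=2^{-l-1}$ and every element of $B_2$ with probability $\frac12$, all independently. Since $y\ne y'$, there is an $i$ in exactly one of $\operatorname{supp}y$, $\operatorname{supp}y'$; by symmetry say $i\in\operatorname{supp}y$.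

- The union $\operatorname{supp}y\cup\operatorname{supp}y'$ has at most $2t-2$ elements, so $R\cap(\operatorname{supp}y\cup\operatorname{supp}y')=\{i\}$ with probability at least $2^{-(2t-2)}$.
- Independently, $|R\cap\operatorname{supp}x|=t-1$ with probability
$$\binom w{t-1}\pi^{t-1}(1-\pi)^{w-t+1}\ge\Big(\frac{w\pi}{t-1}\Big)^{t-1}(1-\pi)^{1/\pi-1}\ge\big(2(t-1)\big)^{-(t-1)}e^{-1}.$$
Here $\binom w{t-1}\ge(\frac w{t-1})^{t-1}$ because $w\ge t-1$. Next, $w-t+1\le w\le2^{l+1}-1=\frac1\pi-1$. Further, $w\pi\ge\frac12$. Finally, with $N=1/\pi\ge2$, $(1-\frac1N)^{N-1}=(1+\frac1{N-1})^{-(N-1)}\ge e^{-1}$.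

When both events occur, $(x,y)$ has count $(t-1)+1=t$ in $R$, which is positive, while $(x,y')$ has count $t-1$, which is negative. So $R$ separates the triple with probability at least $\beta=\beta_t:=2^{-(2t-2)}(2(t-1))^{-(t-1)}e^{-1}>0$.

**Part 1, union bound.** We now choose the number $n_l$ of sets for range $l$. Put $W_l=\min(2^{l+1},s)$. The number of $x$ of weight at most $W_l$ is at most $(es/W_l)^{W_l}$, and there are at most $(s+1)^{t-1}$ vectors of weight at most $t-1$ on $B_2$. So there are at most
$$N_l=\Big(\frac{es}{W_l}\Big)^{W_l}(s+1)^{2t-2}$$
triples. Draw $n_l=\lfloor\beta^{-1}\ln N_l\rfloor+1$ independent copies of $R$. The expected number of triples separated by none of them is at most $N_l(1-\beta)^{n_l}\le N_le^{-\beta n_l}<1$, so some realization separates all triples of range $l$.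

**Part 1, total size.** We sum over $0\le l\le q:=\lfloor\log_2s\rfloor$; every $w\le s$ is in one of these ranges. By definition,
$$\ln N_l=W_l\Big(1+\ln\frac s{W_l}\Big)+(2t-2)\ln(s+1).$$
Since $2^q\le s<2^{q+1}$, we have $W_q=s$, and for $1\le h\le q$ we have $W_{q-h}=2^{q-h+1}$ with $s2^{-h}\le W_{q-h}\le s2^{1-h}$. Therefore
$$\sum_ln_l\le\beta^{-1}\Big(s+\sum_{h\ge1}s2^{1-h}(1+h\ln2)\Big)+(1+\log_2s)\big(1+\beta^{-1}(2t-2)\ln(s+1)\big).$$
The series equals $s(2+4\ln2)$, and the last term is polylogarithmic in $s$. So the total is $O_t(s)$.

**Part 2.** Exchange the roles of $B_1$ and $B_2$.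

**Part 3.** Here all supports have bounded size, so density $\frac12$ works. Let $z\ne z'$ be as in part 3, with $|z|\ge|z'|$. Then some $i$ lies in $\operatorname{supp}z\setminus\operatorname{supp}z'$; otherwise $\operatorname{supp}z\subseteq\operatorname{supp}z'$, and the weights would force equality. Choose $T\subseteq\operatorname{supp}z$ with $i\in T$ and $|T|=t$. If $R$ contains each element of $B$ independently with probability $\frac12$, then $R\cap(\operatorname{supp}z\cup\operatorname{supp}z')=T$ with probability at least $2^{-(4t-4)}$. In that case $z$ has count $t$, while $z'$ has count $|T\cap\operatorname{supp}z'|\le t-1$, so $R$ separates. There are at most $(2s+1)^{4t-4}$ pairs, so by the same union bound $O_t(\ln(2s+1))=O_t(s)$ sets suffice. $\square$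

## A binary tree that decodes every heavy block

Lemma 4 finds a light neighbor of a known heavy block. Two gaps remain: the heavy block itself must be decoded, and the neighbor may be heavy too. Both are closed by one recursion, since a heavy block can serve as its own reference.

**Proposition 5.** If $|X|\le L=2^h$, there is a family $\mathcal F_X$ of at most $(C_t+1)L\log_2(2L)$ subsets of $X$, with $X\in\mathcal F_X$, such that if $\sigma\in\{0,1\}^X$, $|\sigma|\ge t$, and $\sigma'\in\{0,1\}^X$ has the same outcomes as $\sigma$ on $\mathcal F_X$, then $\sigma'=\sigma$.

*Proof.* We may choose $C_t\ge 1$ in Lemma 4.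

**Construction.** Pad to $|X|=L$ with dummies, as in Lemma 4. Take a balanced binary tree whose nodes are subsets: the root is $X$, the leaves are singletons, and each inner node is the disjoint union of its two children, which have equal size. For a leaf $B$ put $\mathcal F_B=\{B\}$. For a node $B$ with children $B_1,B_2$ put
$$\mathcal F_B=\mathcal F_{B_1}\cup\mathcal F_{B_2}\cup\mathcal G_B\cup\{B\},$$
where $\mathcal G_B$ is the family of Lemma 4 for $(B_1,B_2)$.

**Size.** There are $L$ leaves. At height $j\ge1$ there are $2^{h-j}$ nodes, each with children of size $2^{j-1}$. So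
$$|\mathcal F_X|\le L+\sum_{j=1}^h2^{h-j}(C_t2^{j-1}+1)\le L+\tfrac12C_thL+(L-1).$$
For $h=0$ this is at most $L$, and for $h\ge1$ it is at most $(C_t+1)L(h+1)$, because $2L\le L(h+1)$. Since $h+1=\log_2(2L)$, the bound holds.

**Decoding.** We prove the uniqueness claim for every node $B$ by induction from the leaves. For leaves it is vacuous, since the weight is at most $1<t$. Let $\sigma,\sigma'\in\{0,1\}^B$ agree on $\mathcal F_B$, with $|\sigma|\ge t$. Test $B$ gives $|\sigma'|\ge t$. The tests $B_1,B_2$ belong to $\mathcal F_B$, so $|\sigma_{B_i}|\ge t$ if and only if $|\sigma'_{B_i}|\ge t$, for $i=1,2$. If $|\sigma_{B_i}|\ge t$, then $\sigma_{B_i}=\sigma'_{B_i}$ by induction. There are four cases.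

- Both children are heavy. Then $\sigma=\sigma'$.
- Only $B_1$ is heavy. Put $x=\sigma_{B_1}=\sigma'_{B_1}$. Both $\sigma_{B_2}$ and $\sigma'_{B_2}$ have weight at most $t-1$, and if they were distinct, Lemma 4(1) would give a test of $\mathcal G_B$ with different outcomes. So they are equal.
- Only $B_2$ is heavy. Use Lemma 4(2) in the same way.
- Neither is heavy. Then $|\sigma|$ and $|\sigma'|$ lie between $t$ and $2(t-1)$, and Lemma 4(3) gives $\sigma=\sigma'$.

Finally delete the dummies; the root test becomes $X$. $\square$

To see the recursion run, let $t=2$ and $X=\{1,2,3,4\}$ with children $\{1,2\}$ and $\{3,4\}$. For $\sigma=(1,0,1,0)$ neither child is heavy, and part 3 at the root does all the work. For $\sigma=(1,1,1,0)$ the child $\{1,2\}$ is heavy. Its own leaves are light, so part 3 at that child certifies the pattern $(1,1)$; then part 1 at the root, with $x=(1,1)$, finds the pattern on $\{3,4\}$.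

## One hub block and many chunks: the upper bound

*Proof of the upper bound in Theorem 2.*

**The design.** Let $r\le n$ be a power of two with $r\ge t$. Fix $U\subseteq[n]$ with $|U|=r$ and split $[n]\setminus U$ into at most $n/r$ chunks $Y$ of size at most $r$; this is possible since $\lceil\frac{n-r}r\rceil=\lceil\frac nr\rceil-1\le\frac nr$. Use the tests $\mathcal F_U$, and for each chunk $Y$ the tests $\mathcal F_Y$ (with $L=r$) together with the family $\mathcal G_{U,Y}$ of Lemma 4 for $(B_1,B_2)=(U,Y)$ and $s=r$. The number of tests is at most
$$\Big(1+\frac nr\Big)\cdot2(C_t+1)\,r\log_2(2r)\le4(C_t+1)\,n\log_2(2r).$$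

**Decoding when $U$ is heavy.** If $|\sigma_U|\ge t$, then the outcomes determine $\sigma$. The test $U\in\mathcal F_U$ shows that $U$ is heavy, and $\mathcal F_U$ determines $\sigma_U$. For each chunk, the test $Y\in\mathcal F_Y$ tells whether $|\sigma_Y|\ge t$. If so, $\mathcal F_Y$ determines $\sigma_Y$. If not, Lemma 4(1) with $x=\sigma_U$ determines $\sigma_Y$ among all vectors of weight at most $t-1$.

**Error.** So the error is at most $Q(|\sigma_U|<t)$. By (1) there are constants $r_0,c_1>0$ with $Q(|\sigma_U|<t)\le e^{-c_1r}$ for $r\ge r_0$; for instance, $c_1=\frac12\ln\frac1{1-p_0}$ and $r_0$ large enough.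

**Choosing $r$.** Given $\varepsilon\in(0,\frac12]$, let $r$ be the smallest power of two with $r\ge\max\{r_0,t,c_1^{-1}\ln\frac1\varepsilon\}$. It is at most twice this maximum, so $r\le C_2(e+\ln\frac1\varepsilon)$ with $C_2=2\max\{r_0,t,c_1^{-1}\}\ge1$.

- If $r\le n$, the design above has error at most $e^{-c_1r}\le\varepsilon$ and $O(n\ln(2r))$ tests. We have $\ln(2r)\le\ln(2n)\le2\ln n$ and also $\ln(2r)\le\ln(2C_2)+\ln(e+\ln\frac1\varepsilon)\le(1+\ln(2C_2))\ln(e+\ln\frac1\varepsilon)$. So the number of tests is $O(n\Lambda_n(\varepsilon))$.
- If $r>n$, or if $\varepsilon=0$, use Proposition 5 with $X=[n]$ and $L<2n$. Since $|\sigma|=k\ge t$ always, the error is zero, and there are $O(n\ln n)$ tests. If $\varepsilon=0$, then $\ln n=\Lambda_n(0)$. If $r>n$, then $\ln n\le\ln C_2+\ln(e+\ln\frac1\varepsilon)\le(1+\ln C_2)\ln(e+\ln\frac1\varepsilon)$, hence $\ln n\le(1+\ln C_2)\Lambda_n(\varepsilon)$. $\square$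

## Swapping two items: the lower bound

For pair tests we found two items $i,j$ that can be exchanged unnoticed when all their neighbors are $0$. We now adapt this to tests of all sizes. If a test $a$ contains exactly one of $i,j$, let $a^\circ=a\setminus\{i,j\}$. The exchange is noticed by $a$ only if $|\sigma_{a^\circ}|=t-1$. So we want the event $|\sigma_{a^\circ}|\ne t-1$ for all such $a$ to have probability at least about $\exp(-Ce^{4M})$, where $M=m/n$.

Zeroing all neighbors is too expensive when tests are large. The opposite strategy is to ask for $|\sigma_{a^\circ}|\ge t$ for all $a$. These are increasing events, and Harris' inequality bounds the probability of their intersection from below by a product. Large tests then cost almost nothing. The strategy stops working exactly at tests with $|a^\circ|=t-1$, where count $t$ is impossible. Such a test must receive a zero. (Tests with $|a^\circ|\le t-2$ are harmless.) But a zeroed item also shrinks the other tests that contain it, and a test with $|a^\circ|=t$ may now have only $t-1$ free places left, so that it needs a zero as well. The zeros cascade.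

How long can the cascade be? For $t=2$ let the sets $a^\circ$ be $\{1\},\{1,2\},\dots,\{1,\dots,z\}$. None of them may have exactly one defective, which forces $\sigma_1=0$, then $\sigma_2=0$, and so on up to $\sigma_z=0$. The sizes $|a|$ are $2,3,\dots,z+1$, so $\sum1/|a|=\frac12+\dots+\frac1{z+1}$, about $\ln z$. This suggests measuring tests by the harmonic weight $1/|a|$: with total weight $h$ the cascade should have length at most of order $e^h$. That is where the double exponential in the next bound comes from.

**Textbook facts.** *Harris' inequality:* if $\mathcal E_1,\dots,\mathcal E_N$ are increasing events under a product measure $P$ on $\{0,1\}^V$, then $P(\bigcap\mathcal E_i)\ge\prod P(\mathcal E_i)$. (An event is increasing if changing a $0$ to a $1$ never leaves it.) *Hoeffding's inequality:* $\Pr(\mathrm{Bin}(N,\rho)\ge N\rho+u)\le e^{-2u^2/N}$ for $u\ge0$.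

**Proposition 6.** There are $C_3,n_0$ such that for $n\ge n_0$ and every deterministic design with $m=Mn$ tests, $M\le\frac18\ln n$, every decoder has error probability at least $\exp(-C_3e^{4M})$.

*Proof.* A randomized decoder has an error that is an average of errors of deterministic ones, so we may assume that the decoder is deterministic. We discard empty tests, whose outcomes are constant.

**Step 1: two items of small harmonic weight.** We choose the pair to be swapped. Let $h_i=\sum_{a\ni i}1/|a|$. Each nonempty test contributes $|a|\cdot\frac1{|a|}=1$ to $\sum_ih_i$, so $\sum_ih_i\le m=Mn$. The two smallest $h_i$ have average at most the overall average, so there are $i\ne j$ with $h:=h_i+h_j\le2M$. Fix them. Let $\mathcal D$ be the collection of tests containing exactly one of $i,j$, indexed so that repeated tests count separately. For $a\in\mathcal D$ we have $|a^\circ|=|a|-1$, and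
$$\sum_{a\in\mathcal D}\frac1{|a|}\le h.\tag{3}$$

**Step 2: swapping.** We turn the probability of an event into a lower bound for the error. Let $\mathcal S$ be the event that $|\sigma_{a^\circ}|\ne t-1$ for all $a\in\mathcal D$, and let $A$ be the set of weight-$k$ vectors with $\sigma_i\ne\sigma_j$ for which $\mathcal S$ holds. Exchanging the entries at $i$ and $j$ maps $A$ to itself, because no $a^\circ$ contains $i$ or $j$. It has no fixed points, and it is its own inverse. It preserves every outcome: tests containing both or neither of $i,j$ keep their counts, and for $a\in\mathcal D$ the count is $|\sigma_{a^\circ}|$ or $|\sigma_{a^\circ}|+1$, which lie on the same side of the threshold since $|\sigma_{a^\circ}|\ne t-1$. So $A$ splits into pairs of vectors with identical outcomes, and the decoder is wrong on at least one vector of each pair. Hence the error probability is at least $\frac12Q(A)$.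

**Step 3: the cascade.** We construct the set $Z$ of items to be zeroed and bound its size. Start with $Z=\emptyset$. While some $a\in\mathcal D$ has $|a^\circ\setminus Z|=t-1$, choose such an $a$ and add one element of $a^\circ\setminus Z$ to $Z$; this set is nonempty because $t\ge2$. Afterwards $|a^\circ\setminus Z|\le t-2$ forever, so each test is chosen at most once, and the process ends. When the $l$-th test is chosen, $|Z|=l-1$, so this test has size at most $1+(t-1)+(l-1)=t+l-1$. Let $z=|Z|$ at the end. By (3),
$$h\ge\sum_{l=1}^z\frac1{t+l-1}\ge\int_t^{t+z}\frac{du}u=\ln\frac{z+t}t,$$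
so
$$z\le te^h\le te^{2M}\le tn^{1/4}.\tag{4}$$
At the end each $a\in\mathcal D$ has $|a^\circ\setminus Z|\le t-2$ or $|a^\circ\setminus Z|\ge t$. Let $\mathcal D'$ be the tests of the second kind.

**Step 4: reduction to an increasing event.** Let $V=[n]\setminus(Z\cup\{i,j\})$, and let $\mathcal U$ be the event on $\{0,1\}^V$ that $|\sigma_{a^\circ\setminus Z}|\ge t$ for all $a\in\mathcal D'$. It is increasing. If $\sigma_Z=0$ and $\mathcal U$ holds, then $\mathcal S$ holds: $|\sigma_{a^\circ}|=|\sigma_{a^\circ\setminus Z}|$ is at most $t-2$ for $a\in\mathcal D\setminus\mathcal D'$ and at least $t$ for $a\in\mathcal D'$. Given $\sigma_Z=0$ and $\sigma_i\ne\sigma_j$, the vector $\sigma_V$ is uniform of weight $k-1$. So, with $Q_w$ the uniform law on weight-$w$ vectors in $\{0,1\}^V$,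
$$Q(A)\ge Q(\sigma_Z=0,\ \sigma_i\ne\sigma_j)\cdot Q_{k-1}(\mathcal U).\tag{5}$$

**Step 5: the increasing event under a product measure.** Harris' inequality needs a product measure, so we first work with one whose density is safely below $k/n$. Let $\rho=p_0/2$, let $P_\rho$ be the product Bernoulli$(\rho)$ measure on $\{0,1\}^V$, and put $g(s)=\Pr(\mathrm{Bin}(s,\rho)\ge t)$. For $s\ge t$ we have $g(s)\ge\rho^t$ and $1-g(s)\le\sum_{l<t}\binom sl(1-\rho)^{s-l}\le ts^{t-1}(1-\rho)^{s-t+1}$. Since $-\ln g=\ln\frac1g\le\frac1g-1=\frac{1-g}g$,
$$-\ln g(s)\le\rho^{-t}\,t\,s^{t-1}(1-\rho)^{s-t+1}\le Ke^{-cs}\qquad(s\ge t)$$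
with $c=\frac12\ln\frac1{1-\rho}$ and a suitable constant $K$. By Harris' inequality,
$$-\ln P_\rho(\mathcal U)\le\sum_{a\in\mathcal D'}Ke^{-c|a^\circ\setminus Z|}.$$
We split the sum by size, because $Z$ may remove most of a small test but at most half of a large one.

- Tests with $|a|\le2z+2$. Each contributes at least $\frac1{2z+2}$ to the sum in (3), so there are at most $(2z+2)h$ of them, and each contributes at most $K$ to the sum above.
- Tests with $|a|>2z+2$. Here $|a^\circ\setminus Z|\ge|a|-1-z\ge|a|/2$, so the contribution is at most $Ke^{-c|a|/2}\le KC_4/|a|$ with $C_4=\sup_{x>0}xe^{-cx/2}<\infty$. By (3) these add up to at most $KC_4h$.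

In total, using (4), $h\le e^h$ and $h\le2M\le\frac14\ln n$,
$$-\ln P_\rho(\mathcal U)\le K(2z+2+C_4)h\le K(2te^h+2+C_4)h\le C_5e^{2h}\le C_5e^{4M}\le C_5\sqrt n,$$
where $C_5=K(2t+2+C_4)$.

**Step 6: back to fixed weight.** We transfer the bound to $Q_{k-1}$. Since $n-k\ge p_0n$ and $z\le tn^{1/4}$, we have $|V|=n-2-z\ge k-1$ for large $n$. Because $\mathcal U$ is increasing, $Q_w(\mathcal U)$ is nondecreasing in $w$: a uniform $w$-set together with a uniformly random new element is a uniform $(w+1)$-set. Under $P_\rho$, conditioned on weight $w$, the law is $Q_w$. Splitting according to whether the weight is at least $k$ or at most $k-1$, we obtain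
$$P_\rho(\mathcal U)\le\Pr(\mathrm{Bin}(|V|,\rho)\ge k)+Q_{k-1}(\mathcal U)\le e^{-2\rho^2n}+Q_{k-1}(\mathcal U).$$
For the last step, $k\ge p_0n=2\rho n$ and $\mathrm{Bin}(|V|,\rho)$ is stochastically dominated by $\mathrm{Bin}(n,\rho)$, so Hoeffding's inequality applies with $N=n$ and $u=\rho n$. For large $n$, $e^{-2\rho^2n}\le\frac12e^{-C_5\sqrt n}\le\frac12e^{-C_5e^{4M}}$, while $P_\rho(\mathcal U)\ge e^{-C_5e^{4M}}$. Therefore
$$Q_{k-1}(\mathcal U)\ge\tfrac12\exp(-C_5e^{4M}).$$

**Step 7: the cost of the zeros.** For large $n$ we have $z\le tn^{1/4}\le p_0n/2$, so (2) applies. Since $p_0\ge\frac{p_0}2$ and $z+2\le(t+2)e^{2M}$ by (4),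
$$Q(\sigma_Z=0,\ \sigma_i\ne\sigma_j)\ge p_0\Big(\frac{p_0}2\Big)^{z+1}\ge\Big(\frac{p_0}2\Big)^{z+2}\ge\exp(-C_6e^{2M}),\qquad C_6=(t+2)\ln\frac2{p_0}.$$
Inserting both bounds in (5), the error is at least
$$\tfrac12Q(A)\ge\tfrac14\exp(-C_6e^{2M}-C_5e^{4M})\ge\exp(-C_3e^{4M}),\qquad C_3=C_5+C_6+\ln4.\qquad\square$$

*Proof of the lower bound in Theorem 2.* Let a design and decoder with $m$ tests have error at most $\varepsilon\le\frac12$. The error is an average over all the randomness of the design and the decoder, which is independent of $\sigma$. So we may fix a realization with error at most $\varepsilon$. Let $M=m/n$.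

**Counting.** This gives a constant lower bound for $M$. The decoder has at most $2^m$ different outputs, so at most $2^m$ vectors are decoded correctly, and these have probability at least $\frac12$. Hence
$$2^m\ge\frac12\binom nk\ge\frac12\Big(\frac nk\Big)^k\ge\frac12\Big(\frac1{1-p_0}\Big)^{p_0n},$$
and $M\ge c_9$ for a constant $c_9>0$ and all large $n$.

**Combining.** If $M>\frac18\ln n$, then $M\ge\frac18\Lambda_n(\varepsilon)$. Otherwise Proposition 6 gives $\varepsilon\ge\exp(-C_3e^{4M})>0$; in particular, $\varepsilon=0$ is impossible here. Then $e+\ln\frac1\varepsilon\le(e+C_3)e^{4M}$, so with $C_8=\ln(e+C_3)>0$ we get $\Lambda_n(\varepsilon)\le C_8+4M$, that is, $M\ge\frac14(\Lambda_n(\varepsilon)-C_8)$. If $\Lambda_n(\varepsilon)\ge2C_8$, this gives $M\ge\frac18\Lambda_n(\varepsilon)$. If $\Lambda_n(\varepsilon)<2C_8$, then $M\ge c_9\ge\frac{c_9}{2C_8}\Lambda_n(\varepsilon)$. In all cases $M\ge c\Lambda_n(\varepsilon)$ with $c=\min\{\frac18,\frac{c_9}{2C_8}\}$. $\square$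

With the upper bound, this completes the proof of Theorem 2.

## Going below $n\log n$ with logarithmic degrees

For $\omega_n=o(\log n)$ the design of Theorem 1 uses items of very large degree. An item $u\in U$ lies in at least $\binom{r-1}{t-2}(n-r)$ distinct tests: choose the rest of $S$ in $U\setminus\{u\}$ and $i\notin U$, and note that $S$ can be read off from the test as its intersection with $U$. This is of order $n$ for $t=2$, and of order $r^{t-2}n$, which is much larger than $n$, for $t\ge3$. Such hubs are not needed to go below order $n\log n$. The tree of Proposition 5 decodes any heavy block by itself, and blocks of logarithmic size are all heavy with high probability.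

**Proposition 7.** There are designs without multi-edges with $O(n\log\log n)$ tests, in which every test size and every item degree is $O(\log n)$, that achieve recovery.

*Proof.*

**The design.** Fix $A>1/\ln\frac1{1-\theta}$ and let $L$ be the power of two in $[A\ln n,2A\ln n)$. Cover $[n]$ by $\lceil n/L\rceil$ sets $X$ of size exactly $L$ such that each item lies in at most two of them: take consecutive intervals, with the last one shifted back so that it ends at $n$. For each of them use $\mathcal F_X$ from Proposition 5. The number of tests is at most $\lceil n/L\rceil(C_t+1)L\log_2(2L)=O(n\log L)=O(n\log\log n)$.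

**Sizes and degrees.** Tests have size at most $L=O(\log n)$. Within one block, an item lies only in the test of its leaf and in tests of the families $\mathcal G_B\cup\{B\}$ of its ancestors $B$, one ancestor at each height $j\ge1$. So its total degree is at most
$$2\Big(1+\sum_{j=1}^{\log_2L}(C_t2^{j-1}+1)\Big)\le2(1+C_tL+\log_2L)=O(L)=O(\log n).$$

**Error.** By Proposition 5, decoding is correct if every block has weight at least $t$. By (1) and a union bound over the blocks, this fails with probability at most
$$\lceil n/L\rceil\,tL^{t-1}(1-p)^{L-t+1}\le n^{1+o(1)}(1-p)^{A\ln n}=n^{1-A\ln\frac1{1-\theta}+o(1)}\to0.$$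
The inequality uses $L\ge A\ln n$, $L^{t-1}=n^{o(1)}$ and $(1-p)^{1-t}=O(1)$. The equality uses $p\to\theta$, and the limit is $0$ because $A\ln\frac1{1-\theta}>1$. $\square$
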